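# A norm on Hilbert space for which the hierarchy of spreading models grows at every countable ordinal

## 1. Thin families, plegma tuples and the classes $\mathcal{SM}_\xi(X)$

Scalars are real and $\mathbb N=\{1,2,\dots\}$. We write $[\mathbb N]^{<\infty}$ for the finite subsets of $\mathbb N$, $[M]^\infty$ for the infinite subsets of $M$, $[\mathbb N]^k$ and $[\mathbb N]^{\le k}$ for the subsets with exactly, respectively at most, $k$ elements. A finite set is identified with its increasing enumeration $s=\{s(1)<\dots<s(|s|)\}$, and $M(l)$ is the $l$-th element of an infinite set $M$. For $r\subseteq\mathbb N$ and $L$ infinite, $L(r)=\{L(n):n\in r\}$. We put $\mathcal F\upharpoonright M=\{s\in\mathcal F:s\subseteq M\}$, $s^-=s\setminus\{\max s\}$ for $s\ne\emptyset$, and $\max\emptyset=0$. The relation $t\sqsubseteq s$ means that $t$ is an initial segment of $s$. Finally $t'$ is a *spread* of $t$ if $|t'|=|t|$ and $t'(i)\ge t(i)$ for all $i$. For example $\{3,5\}$ is a spread of $\{2,5\}$, and $\{1,9\}$ is not.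

**Hereditary, spreading, compact.** A family $K\subseteq[\mathbb N]^{<\infty}$ is *hereditary* if it contains all subsets of its members, and *spreading* if it contains all spreads of its members. The *pointwise topology* comes from identifying subsets of $\mathbb N$ with points of $2^{\mathbb N}$; so $K$ is compact exactly when it is closed in $2^{\mathbb N}$.

Two examples will stay with us. The family $[\mathbb N]^{\le k}$ is hereditary, spreading and compact. So is the Schreier family $\mathcal S=\{\emptyset\}\cup\{t:|t|\le\min t\}$: passing to a nonempty subset does not increase $|t|$ and does not decrease $\min t$, and a spread keeps $|t|$ and does not decrease $\min t$. Compactness of both is immediate from the following fact.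

**Fact F1.** *A hereditary $K\subseteq[\mathbb N]^{<\infty}$ is compact if and only if there is no infinite $D$ all of whose finite subsets lie in $K$. If $K$ is hereditary and compact, it contains no infinite strictly $\sqsubseteq$-increasing chain, so each $t\in K$ is an initial segment of a $\sqsubseteq$-maximal element of $K$.*

Proof. Let $D$ be a limit of members of $K$. Every finite subset of $D$ is contained in some member, hence is in $K$. If $D$ is finite then $D\in K$; so the only way to fail closedness is an infinite $D$. Conversely, an infinite $D$ with all finite subsets in $K$ is the limit of its initial segments and is not in $K$. The union of an infinite strictly increasing chain would be such a $D$. $\square$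

For $\mathcal S$: an infinite $D$ with $\min D=n$ has an $(n+1)$-element subset containing $n$, which is not in $\mathcal S$.

**Fact F2.** *If $w_n\to t$ pointwise with $t$ finite, then $w_n\cap\{1,\dots,\max t\}=t$ for large $n$, so $t\sqsubseteq w_n$; if also $w_n\neq t$, then $w_n$ extends $t$ properly.* This is the definition of pointwise convergence.

**Cantor–Bendixson derivatives.** For closed $K$, let $K'$ be the set of its non-isolated points, $K^{(0)}=K$, $K^{(\alpha+1)}=(K^{(\alpha)})'$, and take intersections at limit ordinals. All $K^{(\alpha)}$ are closed.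

**Fact F3.** *(a) $K^{(1+\alpha)}=(K')^{(\alpha)}$. (b) If $V$ is clopen, $(K\cap V)^{(\alpha)}=K^{(\alpha)}\cap V$. (c) For closed $A,B$, $(A\cup B)^{(\alpha)}=A^{(\alpha)}\cup B^{(\alpha)}$. (d) If $A\subseteq B$ are closed, $A^{(\alpha)}\subseteq B^{(\alpha)}$.*

Proof. All go by induction on $\alpha$. For one derivative, (b) and (d) are clear, and in (c) a point that is a limit of other points of $A\cup B$ is a limit of other points of $A$ or of $B$. At limits, (c) uses that the derivatives decrease: a point outside $A^{(\gamma_1)}$ and outside $B^{(\gamma_2)}$ is outside $A^{(\gamma)}\cup B^{(\gamma)}$ for $\gamma=\max(\gamma_1,\gamma_2)$. $\square$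

**Regular thin families and their order.** A family $\mathcal F\subseteq[\mathbb N]^{<\infty}$ is *thin* if no element is a proper initial segment of another. It is *regular thin* if it is thin and
$$\widehat{\mathcal F}=\{t:t\subseteq s\text{ for some }s\in\mathcal F\}$$
is hereditary, spreading and compact. Its *order* $o(\mathcal F)$ is the countable ordinal $\xi$ with $\widehat{\mathcal F}^{(\xi)}=\{\emptyset\}$. There is at most one, because $\{\emptyset\}'=\emptyset$; existence is shown in Section 10, part (3).

Example 1: $\mathcal F=[\mathbb N]^k$. Here $\widehat{\mathcal F}=[\mathbb N]^{\le k}$. A $k$-element $t$ is isolated, since no member extends it properly; a smaller $t$ is the limit of $t\cup\{m\}$, $m\to\infty$. So $([\mathbb N]^{\le k})'=[\mathbb N]^{\le k-1}$ and $o([\mathbb N]^k)=k$.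

Example 2: $\mathcal F=\{s:|s|=\min s\}$. It is thin, since an initial segment has the same minimum. Subsets of its members lie in $\mathcal S$, and every nonempty $t\in\mathcal S$ becomes a member after adding large elements; so $\widehat{\mathcal F}=\mathcal S$. Inside the clopen set $\{\min t=n\}$ the same computation as in Example 1 gives, for finite $\beta$, $\mathcal S^{(\beta)}\cap\{\min t=n\}=\{t:\min t=n,\ |t|\le n-\beta\}$. So $\mathcal S^{(\beta)}$ contains $\{n\}$ for all $n>\beta$, hence also $\emptyset$, while $\mathcal S^{(\omega)}=\{\emptyset\}$. The order is $\omega$.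

**Plegma tuples.** A finite sequence $(s_j)_{j=1}^l$ of nonempty finite sets is *plegma* if

1. $s_{i_1}(k)<s_{i_2}(k)$ for $i_1<i_2$ and $k\le\min(|s_{i_1}|,|s_{i_2}|)$;
2. $s_{i_2}(k)<s_{i_1}(k+1)$ for $i_1<i_2$ and $k\le|s_{i_2}|$, $k+1\le|s_{i_1}|$.

In other words $s_1(1)<\dots<s_l(1)<s_1(2)<\dots<s_l(2)<\cdots$: the sets are interlaced. We call these conditions (i) and (ii). The set of plegma $l$-tuples from $\mathcal F$ is $\mathrm{Plm}_l(\mathcal F)$.

Examples: $(\{1,4\},\{2,5\},\{3,6\})$ is plegma, $(\{1,2\},\{3,4\})$ is not, since $3\not<2$. For singletons, plegma just means increasing. Unequal sizes are allowed: $(\{1\},\{2,5\})$ and $(\{1,5\},\{2\})$ are plegma. A subtuple of a plegma tuple is plegma, and its members are pairwise disjoint.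

**Spreading models.** An $\mathcal F$-sequence in a Banach space $X$ is a map $s\mapsto x_s$ from $\mathcal F$ to $X$. Let $(e_n)$ be a sequence in a seminormed space $(E,\|\cdot\|_*)$ and $M$ infinite. We say that $(x_s)_{s\in\mathcal F\upharpoonright M}$ *generates* $(e_n)$ as an $\mathcal F$-spreading model if there is a null sequence $(\delta_n)$ of positive reals such that for every $l$, every $(s_j)_{j=1}^l\in\mathrm{Plm}_l(\mathcal F\upharpoonright M)$ with $s_1(1)\ge M(l)$, and all $a_1,\dots,a_l\in[-1,1]$,
$$\Big|\Big\|\sum_{j=1}^l a_jx_{s_j}\Big\|-\Big\|\sum_{j=1}^la_je_j\Big\|_*\Big|\le\delta_l .\tag{1}$$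
If $M_1\in[M]^\infty$ then $M_1(l)\ge M(l)$, so $(x_s)_{s\in\mathcal F\upharpoonright M_1}$ generates the same sequence. We shall pass to subsets freely.

Examples. For $\mathcal F=[\mathbb N]^1$, $\mathcal F$-sequences are ordinary sequences and $l$-tuples are increasing. For $\mathcal F=[\mathbb N]^2$ put $x_{\{m,n\}}=\frac1{\sqrt2}(u_m+u_n)$ in $\ell_2$, with $(u_n)$ the unit vector basis. The members of a plegma tuple are disjoint, so $\|\sum a_jx_{s_j}\|=\|a\|_2$: this generates the basis of $\ell_2$.

**The classes.** For $1\le\xi<\omega_1$, $\mathcal{SM}_\xi(X)$ is the class of all $(e_n)$ generated as an $\mathcal F$-spreading model by some $(x_s)_{s\in\mathcal F\upharpoonright M}$, where $\mathcal F$ is regular thin with $o(\mathcal F)=\xi$, $(x_s)_{s\in\mathcal F}$ is an $\mathcal F$-sequence in $X$ and $M$ is infinite. Sequences are identified *isometrically*: two are the same if $\|\sum_ja_je_j\|_*$ agrees for all finitely supported scalars. It is known, and we use it, that the hierarchy increases: $\mathcal{SM}_\zeta(X)\subseteq\mathcal{SM}_\xi(X)$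 for $\zeta<\xi<\omega_1$. The first instance can be seen by eye: if $(x_n)_{n\in M}$ generates $(e_n)$, then $x'_s:=x_{s(1)}$, $s\in[\mathbb N]^2$, generates $(e_n)$ too, because the first elements of a plegma tuple increase.

## 2. Stabilization of $\mathcal{SM}_\xi(X)$ in a separable space

The following question is from S. A. Argyros, V. Kanellopoulos, K. Tyros, "Higher Order Spreading Models", arXiv:1202.6390 (2012). *Let $X$ be a separable Banach space. Is there a countable ordinal $\xi$ such that $\mathcal{SM}_\zeta(X)=\mathcal{SM}_\xi(X)$ for every countable $\zeta>\xi$?* In words: does the process of looking at $X$ through more and more complicated index families stop producing new sequences at some countable stage?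

The answer is no, even for spaces that are arbitrarily close to $\ell_2$.

**Theorem A.** *For every $C\in(1,2]$ there is a norm on $\ell_2$ with $\|x\|_2\le\|x\|\le C\|x\|_2$ such that $X=(\ell_2,\|\cdot\|)$ satisfies*
$$\mathcal{SM}_\zeta(X)\subsetneq\mathcal{SM}_\xi(X)\qquad\text{for all }1\le\zeta<\xi<\omega_1 .$$

Identification is isometric, as in the question, and nothing is claimed about an isomorphic version. Section 10 proves three complements.

**Theorem B.** *Let $C\in(1,2]$ and let $X$ be the space constructed for Theorem A.*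

1. *There is $\kappa_0=\kappa_0(C)>0$ such that for every $1\le\xi<\omega_1$ there is $(e_n)\in\mathcal{SM}_\xi(X)$ with: no $(e_n')$ satisfying $b\|\sum a_je_j\|\le\|\sum a_je_j'\|\le b(1+\kappa_0)\|\sum a_je_j\|$ (for some $b>0$ and all finitely supported $a$) belongs to $\bigcup_{\zeta<\xi}\mathcal{SM}_\zeta(X)$.*
2. *For the usual norm, $\mathcal{SM}_\xi(\ell_2)=\mathcal{SM}_1(\ell_2)$ for all $1\le\xi<\omega_1$. So $C>1$ cannot be replaced by $C=1$ in Theorem A.*
3. *$\bigcup_{1\le\xi<\omega_1}\mathcal{SM}_\xi(X)$, viewed as a subset of the Polish space $\mathbb R^{c_{00}(\mathbb Q)}$, is not analytic.*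

## 3. Orders 1 and 2 in $\ell_2$, and why pairs do not map to singletons

Take the smallest cases first. We use limits along a nonprincipal ultrafilter $U$ on $\mathbb N$: bounded real sequences have a limit along $U$, bounded sequences in a Hilbert space have a weak limit along $U$ (balls are weakly compact), finitely many conditions "within $\varepsilon$ of the limit" hold together on a set in $U$, and every set in $U$ is infinite.

**Order 1.** Let $(x_n)_{n\in M}$ in $\ell_2$ generate $(e_n)$. By (1) with $l=1$ it is bounded. Let $U\ni M$, $v=\text{w-}\lim_Ux_n$ and $\rho=\lim_U\|x_n\|$. Choose $n_1<n_2<\dots<n_l$ in $M$ one after the other so that $\langle x_{n_j},x_{n_i}\rangle$ is within $\varepsilon$ of $\langle v,x_{n_i}\rangle$ for $i<j$, $\langle x_{n_j},v\rangle$ is within $\varepsilon$ of $\|v\|^2$, and $\|x_{n_j}\|$ is within $\varepsilon$ of $\rho$. Then $\langle x_{n_i},x_{n_j}\rangle$ is within $2\varepsilon$ of $\|v\|^2$ for $i\ne j$. Given $a\in[-1,1]^{l_0}$, do this for tuples of length $l\ge l_0$ starting beyond $M(l)$ with coefficients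 $(a,0,\dots,0)$, let $\varepsilon\to0$ and then $l\to\infty$:
$$\Big\|\sum a_je_j\Big\|_*^2=\|v\|^2\Big(\sum a_j\Big)^2+(\rho^2-\|v\|^2)\sum a_j^2 .\tag{2}$$

**Order 2.** Now let $x_{\{m,n\}}$ be indexed by pairs. A plegma $l$-tuple $(\{m_j,n_j\})_j$ has $m_1<\dots<m_l<n_1<\dots<n_l$. Take iterated limits: $x_{\{m\}}=\text{w-}\lim_{n\to U}x_{\{m,n\}}$, $x_\emptyset=\text{w-}\lim_{m\to U}x_{\{m\}}$, $\rho=\lim_{m\to U}\lim_{n\to U}\|x_{\{m,n\}}\|$. For $l=2$, choosing $m_1,m_2,n_1,n_2$ in this order, each of the four changes in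
$$\langle x_\emptyset,x_\emptyset\rangle\to\langle x_{\{m_1\}},x_\emptyset\rangle\to\langle x_{\{m_1\}},x_{\{m_2\}}\rangle\to\langle x_{\{m_1,n_1\}},x_{\{m_2\}}\rangle\to\langle x_{\{m_1,n_1\}},x_{\{m_2,n_2\}}\rangle$$
can be made as small as we like, because one vector is fixed and the other converges weakly. The same works for longer tuples, and again (2) comes out, with $x_\emptyset$ for $v$. So order 2 gives nothing new in $\ell_2$; Theorem B(2) is this computation for all orders. To separate orders the norm has to notice the plegma relation.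

**Singletons cannot imitate pairs.** Suppose $N$ is infinite and $\psi:N\to[\mathbb N]^2$ is such that $(\psi(m),\psi(n))$ is plegma for all $m<n$ in $N$. Put $m=\min N$. By (i), the numbers $\psi(n)(1)$, $n\in N$, are strictly increasing; by (ii), all of them with $n>m$ are below $\psi(m)(2)$. This is impossible. In the other direction $s\mapsto\{s(1)\}$ maps plegma pairs of $[\mathbb N]^2$ to plegma pairs of $[\mathbb N]^1$. So *plegma-preserving maps can lower complexity but not raise it*. If a norm can force every low-order family that generates a given sequence to carry a plegma-preserving map into a high-order family, we win. Sections 4 and 5 do the combinatorics, Section 6 builds the norm, and Section 8 does the forcing.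

## 4. Regular thin families, and the families $F_R$

**Lemma 1.** *Let $\mathcal F$ be regular thin with $o(\mathcal F)\ge1$.*

*(a) $\mathcal F$ is the set of $\sqsubseteq$-maximal elements of $\widehat{\mathcal F}$. If $t\in\widehat{\mathcal F}\setminus\mathcal F$, then $t\cup\{m\}\in\widehat{\mathcal F}$ for all large $m$. Also $\emptyset\in\widehat{\mathcal F}\setminus\mathcal F$.*

*(b) Every infinite $M$ contains an infinite $L$ that is* good: *for $t\subseteq L$ with $t\in\widehat{\mathcal F}\setminus\mathcal F$ and $m\in L$ with $m>\max t$ we have $t\cup\{m\}\in\widehat{\mathcal F}$. Infinite subsets of good sets are good. If $L$ is good, every infinite $D\subseteq L$ has a unique initial segment $\mathcal F(D)\in\mathcal F$.*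

*(c) If $(s_1,s_2)$ is a plegma pair in $\mathcal F$, then $|s_1|\le|s_2|$.*

*(d) For every infinite $M$ and every finite coloring of $\mathrm{Plm}_2(\mathcal F\upharpoonright M)$ there is $L\in[M]^\infty$ such that $\mathrm{Plm}_2(\mathcal F\upharpoonright L)$ is monochromatic.*

**Proof of (a).** This part recovers $\mathcal F$ from $\widehat{\mathcal F}$. Let $w$ be maximal in $\widehat{\mathcal F}$ and $w\subseteq s\in\mathcal F$. Suppose $w\ne s$, so $p:=|w|+1\le|s|$. Since $w\subseteq s$, we have $w(i)\ge s(i)$ for $i\le|w|$. Hence for $m>\max s$ the set $w\cup\{m\}$ is a spread of $\{s(1),\dots,s(p)\}\in\widehat{\mathcal F}$, so $w\cup\{m\}\in\widehat{\mathcal F}$, against maximality. Thus $w=s\in\mathcal F$. Conversely let $t\in\mathcal F$ be not maximal. By F1 it extends properly to a maximal $w$, which is in $\mathcal F$ by what we just proved; this contradicts thinness.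

If $t\in\widehat{\mathcal F}\setminus\mathcal F$, then $t$ is not maximal, so by heredity $t\cup\{m_0\}\in\widehat{\mathcal F}$ for some $m_0>\max t$, and by spreading $t\cup\{m\}\in\widehat{\mathcal F}$ for all $m\ge m_0$. If $\emptyset$ were in $\mathcal F$, thinness would give $\mathcal F=\{\emptyset\}$ and $o(\mathcal F)=0$, which is excluded.

**Proof of (b).** The aim is a set on which "large $m$" becomes "next $m$". Choose $L(1)\in M$ beyond the threshold of $\emptyset$ in (a), and $L(n+1)\in M$ larger than $L(n)$ and than the thresholds of the finitely many $t\subseteq\{L(1),\dots,L(n)\}$ in $\widehat{\mathcal F}\setminus\mathcal F$. If $t\subseteq L$ and $m=L(n+1)>\max t$, then $t\subseteq\{L(1),\dots,L(n)\}$, so goodness holds. Subsets clearly inherit it. If no initial segment of an infinite $D\subseteq L$ were in $\mathcal F$, then, starting from $\emptyset$, goodness would put all initial segments in $\widehat{\mathcal F}$, against F1. Uniqueness is thinness.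

**Proof of (c).** If $|s_1|>|s_2|$, then $s_2(i)>s_1(i)$ for $i\le|s_2|$, so for large $m$ the set $s_2\cup\{m\}$ is a spread of $\{s_1(1),\dots,s_1(|s_2|+1)\}$. So $s_2\cup\{m\}\in\widehat{\mathcal F}$, and $s_2\in\mathcal F$ is not maximal, against (a).

**Proof of (d).** We turn pairs into single sets in order to quote the Nash-Williams theorem (Proc. Cambridge Philos. Soc. 61 (1965)): *for a finite partition of a thin family $\mathcal G$ and $M$ infinite there is $L\in[M]^\infty$ with $\mathcal G\upharpoonright L$ inside one piece.* Let $\mathcal G=\{s_1\cup s_2:(s_1,s_2)\in\mathrm{Plm}_2(\mathcal F\upharpoonright M)\}$. By (c), $w=s_1\cup s_2=\{w_1<w_2<\dots\}$ alternates between $s_1$ and $s_2$ for $2|s_1|$ places, and what follows is in $s_2$. So $s_1=\{w_1,w_3,\dots,w_{2|s_1|-1}\}$. Let $w\sqsubseteq w'=s_1'\cup s_2'$, both in $\mathcal G$. Then $s_1$ and $s_1'$ are both initial segments of the set of odd-place elements of $w'$, so one is an initial segment of the other and $s_1=s_1'$ by thinness. Then $s_2=w\setminus s_1\sqsubseteq w'\setminus s_1=s_2'$,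 so $s_2=s_2'$. Hence $\mathcal G$ is thin and $w$ determines $(s_1,s_2)$. Give $w$ the color of $(s_1,s_2)$ and apply the theorem; if $(s_1,s_2)\in\mathrm{Plm}_2(\mathcal F\upharpoonright L)$ then $s_1\cup s_2\in\mathcal G\upharpoonright L$. $\square$

**The class $HS$ and the families $F_R$.** Let $HS$ be the set of all $R\subseteq[\mathbb N]^{<\infty}$ that are hereditary and spreading with $\emptyset\in R$. Compactness is *not* required. For $R\in HS$:

$(\star)$ *if $r\in R$, $|t|\le|r|$ and $t(i)\ge r(i)$ for $i\le|t|$, then $t\in R$,*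

because $t$ is a spread of $\{r(1),\dots,r(|t|)\}\in R$. Put
$$F_R=\{t\ne\emptyset:\ t\notin R,\ t^-\in R\}:$$
the sets that have just left $R$. Whether $t\in F_R$ depends only on $R\cap\mathcal P(\{1,\dots,\max t\})$, and this locality will be decisive.

Examples: for $R=[\mathbb N]^{\le k}$ we get $F_R=[\mathbb N]^{k+1}$. For $R=\mathcal S$ we get $F_R=\{t:|t|=\min t+1\}$: singletons are in $\mathcal S$, and for $|t|\ge2$ the sets $t$ and $t^-$ have the same minimum. For $R=[\mathbb N]^{<\infty}$, $F_R=\emptyset$.

**Lemma 2.** *Let $R\in HS$.*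

*(a) $F_R$ is thin. If $t_1,t_2\in F_R$ and $(t_1,t_2)$ is plegma, then $|t_1|\le|t_2|$ and $\max t_1<\max t_2$.*

*(b) If $R$ is compact, then $F_R$ is regular thin, $\widehat{F_R}=R\cup F_R$ and $(\widehat{F_R})'=R$. So if $R^{(\alpha)}=\{\emptyset\}$, then $o(F_R)=1+\alpha$.*

**Proof of (a).** If $t\sqsubseteq t'$, $t\ne t'$, both in $F_R$, then $t\subseteq t'^-\in R$, so $t\in R$, a contradiction. If $(t_1,t_2)$ is plegma and $|t_1|>|t_2|$, then $\{t_1(1),\dots,t_1(|t_2|)\}\subseteq t_1^-\in R$ and $t_2(i)>t_1(i)$ for $i\le|t_2|$, so $t_2\in R$, a contradiction. Hence $|t_1|\le|t_2|$ and $\max t_1=t_1(|t_1|)<t_2(|t_1|)\le\max t_2$.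

**Proof of (b).** First we compute $\widehat{F_R}$. If $r\in R$, F1 gives a $\sqsubseteq$-maximal $w\in R$ with $r\sqsubseteq w$; then $w\cup\{m\}\in F_R$ for $m>\max w$. So $R\cup F_R\subseteq\widehat{F_R}$. Conversely let $w\subseteq t\in F_R$, $w\neq\emptyset$. If $\max t\notin w$, then $w\subseteq t^-$ and $w\in R$. Otherwise $w^-\subseteq t^-\in R$, and $w$ is in $R$ or in $F_R$.

Next, $\widehat{F_R}$ is spreading: if $w\in F_R$ and $w'$ is a spread of $w$, then $w'^-$ is a spread of $w^-\in R$, so $w'^-\in R$ and $w'\in R\cup F_R$.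

Compactness: by F1, suppose $D$ is infinite with all finite subsets in $\widehat{F_R}$. If some initial segment $t$ of $D$ is in $F_R$, the next one, $t^+$, is not in $R$ (else $t\in R$) and not in $F_R$ (since $(t^+)^-=t\notin R$), a contradiction. So all initial segments, hence all finite subsets, of $D$ are in $R$, against compactness of $R$.

Derivative: if $r\in R$, then $r\cup\{m\}\in R\cup F_R$ for all $m>\max r$, so $r$ is a limit point. If $t\in F_R$ were a limit of $w_n\ne t$ in $\widehat{F_R}$, then by F2 some $w_n$ would properly extend $t$; then $t\subseteq w_n\in R$ or $t\subseteq w_n^-\in R$, so $t\in R$, a contradiction. The last claim is F3(a). $\square$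

**Lemma 3.** *For each $\alpha<\omega_1$ there is a compact $R_\alpha\in HS$ with $R_\alpha^{(\alpha)}=\{\emptyset\}$. Hence for each $1\le\xi<\omega_1$ there are a compact $R\in HS$ and $\alpha$ with $R^{(\alpha)}=\{\emptyset\}$ and $o(F_R)=1+\alpha=\xi$.*

**Construction.** Put $R_0=\{\emptyset\}$ and
$$R_{\alpha+1}=\{\emptyset\}\cup\{\{n\}\cup t:\ t\in R_\alpha,\ t\subseteq(n,\infty)\}.$$
For limit $\alpha$ fix $1\le\alpha_1<\alpha_2<\cdots\to\alpha$ and put
$$R_\alpha=\{\emptyset\}\cup\bigcup_i\{t\in R_{\alpha_i}:\ t\ne\emptyset,\ i\le\min t\}.$$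
For example $R_k=[\mathbb N]^{\le k}$, and with $\alpha_i=i$ we get $R_\omega=\mathcal S$, since $|t|\le i\le\min t$ for some $i$ means $|t|\le\min t$.

**Heredity and spreading**, by induction. Successor: let $w=\{n\}\cup t$ as above. A subset of $w$ containing $n$ is $\{n\}\cup t'$ with $t'\subseteq t$. A nonempty $t'\subseteq t$ equals $\{\min t'\}\cup(t'\setminus\{\min t'\})$, and the second set is in $R_\alpha$. A spread of $w$ is $\{n'\}\cup t'$ with $t'\subseteq(n',\infty)$ a spread of $t$. Limit: nonempty subsets and spreads of $t$ have minimum $\ge\min t$, so they stay in the same piece.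

**Compactness.** For fixed $n$, $R_{\alpha+1}\cap\{\min=n\}$ is the image of the compact set $\{t\in R_\alpha:t\subseteq(n,\infty)\}$ under the continuous map $t\mapsto\{n\}\cup t$. For limit $\alpha$, $R_\alpha\cap\{\min=n\}=\bigcup_{i\le n}\big(R_{\alpha_i}\cap\{\min=n\}\big)$, a finite union of compact sets. A sequence in $R_{\alpha+1}$ or $R_\alpha$ either returns infinitely often to $\{\emptyset\}$ or to one of these parts, or has a subsequence with minima tending to $\infty$, which converges to $\emptyset$.

**Derivatives.** Successor: $w\mapsto w\setminus\{n\}$ is a homeomorphism of the clopen part $\{\min w=n\}$ of $R_{\alpha+1}$ onto the clopen part $\{t\subseteq(n,\infty)\}$ of $R_\alpha$, whose $\alpha$-th derivative is $\{\emptyset\}$ by F3(b). So $R_{\alpha+1}^{(\alpha)}\cap\{\min=n\}=\{\{n\}\}$. As $R_{\alpha+1}^{(\alpha)}$ is closed it also contains $\emptyset=\lim\{n\}$. Thus $R_{\alpha+1}^{(\alpha)}=\{\emptyset\}\cup\{\{n\}:n\in\mathbb N\}$ and $R_{\alpha+1}^{(\alpha+1)}=\{\emptyset\}$.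

Limit: by F3(b),(c) and the formula for $R_\alpha\cap\{\min=n\}$, $R_\alpha^{(\beta)}\cap\{\min=n\}=\emptyset$ for $\beta\ge\alpha_n$, so $R_\alpha^{(\alpha)}\subseteq\{\emptyset\}$. Now let $\beta<\alpha$ and choose $\alpha_i>\beta$. Then $\emptyset\in R_{\alpha_i}^{(\alpha_i)}\subseteq R_{\alpha_i}^{(\beta+1)}$, so $R_{\alpha_i}^{(\beta)}$ contains nonempty sets with arbitrarily large minimum. If such a set has minimum $n\ge i$, it lies in $(R_{\alpha_i}\cap\{\min=n\})^{(\beta)}$, and $R_{\alpha_i}\cap\{\min=n\}\subseteq R_\alpha$; so it is in $R_\alpha^{(\beta)}$ by F3(d). As $R_\alpha^{(\beta)}$ is closed, it contains $\emptyset$. This holds for all $\beta<\alpha$, so $\emptyset\in R_\alpha^{(\alpha)}$.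

**Last claim.** Use Lemma 2(b) with $\alpha=\xi-1$ for $\xi$ finite, and $\alpha=\xi$ for $\xi$ infinite, since then $1+\xi=\xi$. $\square$

## 5. Plegma paths and the growth of plegma-preserving maps

We now generalize "singletons cannot imitate pairs" to arbitrary orders. The tool is a way of walking inside $\mathcal F$ by plegma steps. Let $\mathcal F$ be regular thin with $o(\mathcal F)\ge1$, $L$ good, and
$$L'=\{L(3n):n\in\mathbb N\}.$$
If $E,G$ are infinite subsets of $L$ with $E(j)<G(j)<E(j+1)$ for all $j$, write $E\to G$; then $(\mathcal F(E),\mathcal F(G))$ is a plegma pair, since (i) and (ii) hold along the full enumerations.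

For infinite $D=\{L(c_1)<L(c_2)<\cdots\}\subseteq L'$ the $c_i$ are multiples of 3, so $c_i\ge3i$ and the gaps are $\ge3$. For $i\ge0$ and $0\le v<c_{i+1}$ let
$$D^{i,v}=\{L(c_{i+j}-v):j\ge1\}\subseteq L:$$
drop the first $i$ elements and shift back by $v$ places inside $L$. Then
$$D^{i,v}\to D^{i,v-1}\ (v\ge1),\qquad D^{i,v}\to D^{i+1,v+1}.\tag{3}$$
The first says $c_{i+j}-v<c_{i+j}-v+1<c_{i+j+1}-v$, the second $c_{i+j}-v<c_{i+j+1}-v-1<c_{i+j+1}-v$; both hold since gaps are $\ge2$. The second target is well defined as $v+1<c_{i+2}$.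

**(P)** *If $s,s'\in\mathcal F\upharpoonright L'$ and $\max s<\min s'$, there is a finite sequence in $\mathcal F\upharpoonright L$ from $s$ to $s'$ all of whose consecutive pairs are plegma.*

Proof. Let $D=s\cup s'\cup(\text{a tail of }L'\text{ beyond }\max s')$, $p=|s|$. Walk
$$D^{0,0}\to D^{1,1}\to\dots\to D^{p,p}\to D^{p,p-1}\to\dots\to D^{p,0}.$$
Here $\mathcal F(D^{0,0})=\mathcal F(D)=s$, and $D^{p,0}$ is $s'$ followed by the tail, so $\mathcal F(D^{p,0})=s'$. $\square$

**Lemma 4.** *Let $\mathcal F,L,L'$ be as above and let $\psi$ assign to each $s\in\mathcal F\upharpoonright L$ occurring in some plegma pair of $\mathcal F\upharpoonright L$ a nonempty finite set, so that for plegma pairs $(s_1,s_2)$ in $\mathcal F\upharpoonright L$, $(\psi(s_1),\psi(s_2))$ is plegma and $|\psi(s_1)|\le|\psi(s_2)|$. Let $s=L'(s^\circ)\in\mathcal F\upharpoonright L'$. Then $|\psi(s)|\le|s|$ and $\psi(s)(i)\ge s^\circ(i)$ for $i\le|\psi(s)|$.*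

**Proof.** The aim is a lower bound for $\psi(s)(i)$: we trade the $i$-th element for a first element using (ii), then push the first element up using (i). Let $p=|s|$, let $D\subseteq L'$ be infinite with $s\sqsubseteq D$, $D=\{L(c_j):j\ge1\}$, and $s_r=\mathcal F(D^{r,r})$. So $s_0=s$, and each $(s_r,s_{r+1})$ is plegma by (3). Suppose $|\psi(s)|\ge i$. Then $|\psi(s_r)|\ge i$ for all $r$, and (ii) gives
$$\psi(s_{i-1})(1)\le\psi(s_{i-2})(2)\le\cdots\le\psi(s_0)(i).$$
Along the $c_i-i$ steps
$$D^{i-1,c_i-1}\to D^{i-1,c_i-2}\to\dots\to D^{i-1,i-1}$$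
the number $\psi(\mathcal F(\cdot))(1)$ strictly increases by (i). It starts at $\ge1$, so $\psi(s_{i-1})(1)\ge c_i-i+1$. Thus
$$\psi(s)(i)\ge c_i-i+1\qquad\text{whenever }i\le|\psi(s)|.$$
If $|\psi(s)|\ge p+1$, take $i=p+1$. The number $c_{p+1}$ can be made arbitrarily large, because only $s\sqsubseteq D$ was required, while $\psi(s)(p+1)$ is fixed: a contradiction. So $|\psi(s)|\le p$. For $i\le|\psi(s)|\le p$ we have $c_i=3s^\circ(i)$ and $s^\circ(i)\ge i$, so $\psi(s)(i)\ge3s^\circ(i)-i+1>s^\circ(i)$. $\square$

How this will be used: if $\psi(s)\in F_R$, then $\psi(s)\notin R$, and $(\star)$ turns the conclusion into $s^\circ\notin R$. So every member of $\mathcal F\upharpoonright L'$ has left (a copy of) $R$, and $\widehat{\mathcal F}$ is at least as large as $R$.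

## 6. Countably many coordinates for all hereditary spreading families

**One family at a time.** Fix $C\in(1,2]$ and
$$n_k=4^{k^2},\qquad\theta_k=Cn_k^{-1/2}=C\,2^{-k^2};\qquad\theta_k\downarrow0,\quad\theta_k\le1 .$$
For a single compact $R$, a natural norm on $\ell_2(F_R)$ that sees plegma is
$$\max\Big\{\|x\|_2,\ \sup\big\{\theta_k\textstyle\sum_{s\in A}|x(s)|:\ A\text{ the set of terms of a plegma tuple in }F_R,\ |A|\le n_k\big\}\Big\}.$$
Its unit vectors generate an $F_R$-spreading model in which sums of $n_k$ basis vectors have norm $C\sqrt{n_k}$ and not $\sqrt{n_k}$. To treat all orders in one space one would take an $\ell_2$-sum over $R=R_\alpha$, $\alpha<\omega_1$. This is where separability fails: unit vectors from different summands are at distance at least $\sqrt2$, and there are uncountably many summands.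

The way out is the locality of $F_R$: to know that $s\in F_R$ we only need $R$ below $\max s$, and there are only countably many finite pieces.

**Finite pieces.** For $R\in HS$, $n\ge0$ let $R|n$ be the pair $(n,R\cap\mathcal P(\{1,\dots,n\}))$, and $\mathcal U=\{R|n:R\in HS,\ n\ge0\}$. For $\nu=R|n$ put $|\nu|=n$. Write $\nu\sqsubset R$ if $\nu=R|\,|\nu|$. For $\nu=(n,a)$ and $\nu'=(n',a')$ in $\mathcal U$ write $\nu\sqsubseteq\nu'$ if $n\le n'$ and $a=a'\cap\mathcal P(\{1,\dots,n\})$, i.e. $\nu$ is the restriction of $\nu'$. Immediately: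
$$\nu,\nu'\sqsubset R,\ |\nu|\le|\nu'|\ \Rightarrow\ \nu\sqsubseteq\nu';\qquad \nu\sqsubseteq\nu'\sqsubset R\ \Rightarrow\ \nu\sqsubset R;\qquad \sqsubseteq\text{ is transitive}.\tag{4}$$
For each $n$ there are finitely many, and at least one, $\nu$ with $|\nu|=n$. So $\mathcal U$ is countably infinite. Enumerate $\mathcal U=\{\nu_k:k\in\mathbb N\}$ injectively; then $|\nu_k|\to\infty$. Put
$$D_R=\{k:\nu_k\sqsubset R\},$$
an infinite set, as it contains the index of $R|n$ for every $n$.

Example: $R_1=[\mathbb N]^{\le1}$ and $\mathcal S$ satisfy $R_1|2=\mathcal S|2=(2,\{\emptyset,\{1\},\{2\}\})$, but $R_1|3\ne\mathcal S|3$ because $\{2,3\}\in\mathcal S$.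

**Coordinates.** Let $\Lambda$ be the set of pairs $(\nu,t)$ with $\nu\in\mathcal U$, $t\ne\emptyset$, $|\nu|=\max t$, and $t\in F_R$ for some (equivalently every) $R\in HS$ with $\nu\sqsubset R$. It is countable, and infinite, since it contains $(\{\emptyset\}|n,\{n\})$ for all $n$. Example: $(R_1|2,\{1,2\})\in\Lambda$; it is a coordinate shared by $R_1$ and $\mathcal S$.

**Coherence alone is not enough.** A first norm on $\ell_2(\Lambda)$ would allow as test sets $A=\{(\nu^1,t_1),\dots,(\nu^m,t_m)\}$ with $m\le n_k$, $(t_1,\dots,t_m)$ plegma, and all $\nu^j\sqsubset R'$ for one $R'\in HS$. Take a compact $R$ and let $x_s$, $s\in F_R$, be the unit vector at $(R|\max s,s)$. For a plegma tuple in $F_R$, any at most $n_k$ of the coordinates used form a test set (with $R'=R$), and no test set for $n_k$ meets more than $n_k$ of them. So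
$$\Big\|\sum a_jx_{s_j}\Big\|=\max\Big\{\|a\|_2,\ \sup_k\theta_k\max_{|E|\le n_k}\sum_{j\in E}|a_j|\Big\}.$$
The right-hand side does not depend on $R$. For $R=\{\emptyset\}$, where $F_R=[\mathbb N]^1$, the same sequence is generated at order 1. The generated sequence has forgotten $R$, and these sequences separate nothing.

**Labels.** The remedy is to let the *length* carry information: test sets of length $n_k$ are allowed only when their witness agrees with the finite piece $\nu_k$. The set of $k$ for which sums of length $n_k$ are large is then $D_R$, and $D_R$ determines $R$.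

**Admissible sets and the norm.** A finite nonempty $A\subseteq\Lambda$ is *admissible of type $k$* if $A=\{(\nu^1,t_1),\dots,(\nu^m,t_m)\}$ with $m\le n_k$, $(t_1,\dots,t_m)$ plegma, and there is $R'\in HS$, a *witness*, with $\nu_k\sqsubset R'$ and $\nu^j\sqsubset R'$ for all $j$. On $\ell_2(\Lambda)$ put
$$\|x\|=\max\Big\{\|x\|_2,\ \sup\big\{\theta_k\textstyle\sum_{\lambda\in A}|x(\lambda)|:\ k\in\mathbb N,\ A\text{ admissible of type }k\big\}\Big\}.$$
By Cauchy–Schwarz, for $A$ admissible of type $k$,
$$\theta_k\sum_{\lambda\in A}|x(\lambda)|\le\theta_k|A|^{1/2}\|x\|_2\le C\|x\|_2,\tag{5}$$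
so $\|\cdot\|$ is a norm with $\|x\|_2\le\|x\|\le C\|x\|_2$. Let $X=(\ell_2(\Lambda),\|\cdot\|)$; since $\Lambda$ is countably infinite this is a renorming of $\ell_2$.

Example: $A=\{(R_1|3,\{1,3\}),(R_1|4,\{2,4\})\}$ has plegma second coordinates and $2\le n_k$ for all $k$. It is admissible of type $k$ exactly when $\nu_k\sqsubseteq R_1|4$ or $R_1|4\sqsubseteq\nu_k$. If $R'$ is a witness then both pieces are $\sqsubset R'$, hence comparable by (4); conversely use the witness $R_1$ in the first case, and any $R'\in HS$ with $\nu_k\sqsubset R'$ in the second.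

**The target sequences.** For $R\in HS$ let $e^R$ be the unit vector basis $(e_j)$ of $c_{00}$ with the norm
$$\|a\|_R=\max\Big\{\|a\|_2,\ \sup_{k\in D_R}\theta_k\max_{|E|\le n_k}\sum_{j\in E}|a_j|\Big\}.$$
Then $\|e_j\|_R=1$ since $\theta_k\le1$; $\|a\|_R\le C\|a\|_2$ as in (5); and $\|\sum_{j\le n_k}e_j\|_R=C\sqrt{n_k}$ for $k\in D_R$, the lower bound being $\theta_kn_k$.

## 7. The sequence $e^R$ occurs at order $o(F_R)$

**Proposition 5.** *If $R\in HS$ is compact, then $e^R\in\mathcal{SM}_{o(F_R)}(X)$.*

**Setup.** For $s\in F_R$ let $x_s$ be the unit vector at $(R|\max s,s)\in\Lambda$. We choose $M$ so sparse that wrong types do no harm. Let $r(m)=\min\{k:|\nu_k|>m\}$; then $r(m)\to\infty$ as $m\to\infty$. Choose $M$ with $l\,\theta_{r(M(l))}\le1/l$ for all $l$. Let $(s_j)_{j\le l}\in\mathrm{Plm}_l(F_R\upharpoonright M)$ with $s_1(1)\ge M(l)$, $\lambda_j=(R|\max s_j,s_j)$, $a\in[-1,1]^l$, $x=\sum a_jx_{s_j}$. The $\lambda_j$ are distinct, so $\|x\|_2=\|a\|_2$.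

**Lower bound.** We use $R$ itself as witness. If $k\in D_R$, $E\ne\emptyset$ and $|E|\le n_k$, then $\{\lambda_j:j\in E\}$ is admissible of type $k$, so $\theta_k\sum_E|a_j|\le\|x\|$. Hence $\|x\|\ge\|a\|_R$.

**Upper bound.** We check each test set. Let $A$ be admissible of type $k$ and meet $\{\lambda_1,\dots,\lambda_l\}$. If $k\in D_R$, then at most $n_k$ of the $\lambda_j$ are in $A$ and $\theta_k\sum_A|x|\le\|a\|_R$. If $k\notin D_R$, take the witness $R'$ and some $\lambda_j\in A$. If $|\nu_k|\le\max s_j$, then $\nu_k\sqsubseteq R|\max s_j$ by (4), both being $\sqsubset R'$, so $\nu_k\sqsubset R$, a contradiction. So $|\nu_k|>\max s_j\ge M(l)$, hence $k\ge r(M(l))$ and $\theta_k\sum_A|x|\le l\,\theta_{r(M(l))}\le1/l$.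

Altogether $\big|\|x\|-\|a\|_R\big|\le1/l$, so (1) holds with $\delta_l=1/l$. $\square$

## 8. Large sums at the lengths $n_k$, $k\in D_R$, force the order up

Let $\kappa_0=\min\{10^{-6},(C-1)/8\}$. As $C\le2$,
$$C(1-2\kappa_0)\ge C-\tfrac{C(C-1)}4\ge\tfrac{C+1}2>1.\tag{6}$$

**Proposition 6.** *Let $R\in HS$, $\mathcal F$ regular thin with $o(\mathcal F)\ge1$, and let $(y_s)_{s\in\mathcal F\upharpoonright M}$ in $X$ generate $(e_n)$ as an $\mathcal F$-spreading model, where*

- *(h1) $\|e_n\|_*\le1$ for all $n$;*
- *(h2) $\frac1l\|\sum_{j\le l}e_j\|_*\to0$;*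
- *(h3) $\|\sum_{j\le n_k}e_j\|_*\ge C(1-\kappa_0)\sqrt{n_k}$ for all $k$ in an infinite set $K\subseteq D_R$.*

*Then $R$ is compact, and $o(\mathcal F)\ge1+\alpha$ whenever $R^{(\alpha)}=\{\emptyset\}$.*

The sequence $e^R$ satisfies (h1)–(h3) with $K=D_R$, by the last paragraph of Section 6; for (h2), $\|\sum_{j\le l}e_j\|_R\le C\sqrt l$.

The plan is to extract from the $y_s$ a plegma-preserving map $\psi$ into $F_R$ and apply Lemma 4. The natural idea is that the vectors $y_s$ must be nearly $\pm$ unit vectors at coordinates $(\nu(s),\psi(s))$, since $\theta_k\sum_A|x|$ should be nearly maximal. With only one $k$ this breaks down. Let $R=\{\emptyset\}$ and $k<k'$ in $D_R$, $l=n_k$, $i=k'^2-k^2$. Choose disjoint sets $A_1,\dots,A_l$ of $4^i$ coordinates of the form $(R|n,\{n\})$; their union has $l4^i=n_{k'}$ elements and is admissible of type $k'$. The flat vectors $y_j=2^{-i}1_{A_j}$ have $\|y_j\|_2=1$ and $\|\sum_{j\le l}y_j\|\ge\theta_{k'}2^{-i}l4^i=C\sqrt l$. So a single large sum may come from flat vectors tested at the wrong type $k'$.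 What saves us is that the *same* family must work for infinitely many $k$: the height $2^{k^2-k'^2}$ of the flat vectors would have to stay bounded below, while for $k'>k$ it is at most $2^{-2k-1}$. To use this we need a number that measures the height of $y_s$ and is stable along the tuples we look at.

**Standing setup.** By Lemma 1(b), after passing to a subset, $M$ is good. By (h1) and (1) with $l=1$, $\|y_s\|_2\le\|y_s\|\le1+\delta_1$ for all $s\in\mathcal F\upharpoonright M$. For $s\in\mathcal F\upharpoonright M$ put $\rho(s)=\|y_s\|_2$ and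
$$H(s)=\sup\Big\{h'\ge0:\ \sum_{|y_s(\lambda)|\ge h'}|y_s(\lambda)|^2\ge\tfrac12\Big\},\qquad\sup\emptyset=0.$$
The set in braces is downward closed, and it contains no $h'>\rho(s)$, so $0\le H(s)\le\rho(s)\le1+\delta_1$. If $\rho(s)^2>\frac12$, then $H(s)>0$, since the sum tends to $\rho(s)^2$ as $h'\downarrow0$. For a vector of constant modulus $h$ on its support and with norm 1, $H=h$. Let $\varphi(s)$ be the unique $\lambda\in\Lambda$ with $|y_s(\lambda)|\ge\frac9{10}$ if there is exactly one such $\lambda$; otherwise $\varphi(s)$ is undefined.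

### 8.1. Iterated limits along the tree $\widehat{\mathcal F}$

This step finds plegma tuples whose members are almost orthogonal, have almost equal norms and controlled heights. It is the order-2 computation of Section 3 on a well-founded tree.

Let $N\in[M]^\infty$; it is good. Let $\mathcal T=\{t\in\widehat{\mathcal F}:t\subseteq N\}$. By Lemma 1 the terminal nodes of $\mathcal T$ are the members of $\mathcal F\upharpoonright N$; every other $t\in\mathcal T$ has $t\cup\{m\}\in\mathcal T$ for all $m\in N$, $m>\max t$; and $\mathcal T$ has no infinite branch (F1). Fix a nonprincipal ultrafilter $U\ni N$. By recursion on the well-founded tree $\mathcal T$ define $y_t,\rho_t,H_t$: at $t=s\in\mathcal F$ they are $y_s,\rho(s),H(s)$, and otherwise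
$$y_t=\text{w-}\lim_{m\to U}y_{t\cup\{m\}},\qquad\rho_t=\lim_{m\to U}\rho_{t\cup\{m\}},\qquad H_t=\lim_{m\to U}H_{t\cup\{m\}},$$
the weak limit being in $\ell_2(\Lambda)$. They exist by boundedness. Write $|y|$ for the coordinatewise modulus. For bounded sets weak convergence is coordinatewise convergence, so also $|y_{t\cup\{m\}}|\to|y_t|$ weakly along $U$.

**Claim 1.** *For all $l,m_0$ and $\varepsilon>0$ there is $(s_j)_{j\le l}\in\mathrm{Plm}_l(\mathcal F\upharpoonright N)$ with all elements $\ge m_0$ such that for all $i\ne j$:*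

- *(C1) $\big|\langle|y_{s_i}|,|y_{s_j}|\rangle-\|y_\emptyset\|_2^2\big|\le\varepsilon$ and $\big|\langle y_{s_i},y_{s_j}\rangle-\|y_\emptyset\|_2^2\big|\le\varepsilon$;*
- *(C2) $|\langle y_{s_j},y_\emptyset\rangle-\|y_\emptyset\|_2^2|\le\varepsilon$ and $|\rho(s_j)-\rho_\emptyset|\le\varepsilon$ for every $j$;*
- *(C3) if $H_\emptyset>0$, then $H(s_j)\ge H_\emptyset/2$ for every $j$; if $H_\emptyset=0$ and $H(s_i),H(s_j)>0$, then $H(s_i)/H(s_j)\notin[\frac1{16},16]$.*

*Proof.* Start with $t_1=\dots=t_l=\emptyset$. In rounds $1,2,\dots$, for $j=1,\dots,l$ in order: if $t_j\notin\mathcal F$, replace $t_j$ by $t_j\cup\{m\}$, where $m\in N$, $m\ge m_0$, exceeds all previously chosen elements. Each $t_j$ runs along a branch of $\mathcal T$, so the procedure stops, with members $s_1,\dots,s_l$ of $\mathcal F\upharpoonright N$. The element $s_j(k)$ is the one chosen for $j$ in round $k$; elements increase in the order of choice, so the tuple is plegma.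

At the $\tau$-th replacement overall, say of $t_j$, choose $m$ from the $U$-large set on which, for all $i\ne j$, the quantities $\langle|y_{t_j}|,|y_{t_i}|\rangle$, $\langle y_{t_j},y_{t_i}\rangle$, $\langle y_{t_j},y_\emptyset\rangle$, $\rho_{t_j}$ change by at most $\varepsilon2^{-\tau}$, and in addition:

- if $H_{t_j}>0$: $H_{t_j\cup\{m\}}/H_{t_j}\in[1-2^{-\tau-2},1+2^{-\tau-2}]$;
- if $H_{t_j}=0$: $H_{t_j\cup\{m\}}\le2^{-10}\min\{H_{t_i}:i\ne j,\ H_{t_i}>0\}$ (no condition if this set is empty).

These sets are in $U$ by the definition of the limits. Initially the inner products are $\|y_\emptyset\|_2^2$ and the norms $\rho_\emptyset$, so (C1) and (C2) follow by summing the changes.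

For (C3): $\prod_\tau(1+2^{-\tau-2})\le e^{1/4}<2$ and $\prod_\tau(1-2^{-\tau-2})\ge1-\frac14=\frac34$. So once $H_{t_j}>0$, it stays positive and all its later values are within factors in $[\frac12,2]$ of each earlier positive value. This gives (C3) if $H_\emptyset>0$. If $H_\emptyset=0$ and $H(s_i),H(s_j)>0$, each of the two became positive at some replacement, and these replacements are different; say that of $i$ came first. When $j$ first became positive, its value was at most $2^{-10}$ times the value of $H_{t_i}$ at that moment, which is at most $2H(s_i)$. So $H(s_j)\le2\cdot2^{-10}\cdot2H(s_i)=2^{-8}H(s_i)$. $\square$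

**Claim 2.** *$y_\emptyset=0$ and $\rho_\emptyset\le1$.*

*Proof.* Here (h1) and (h2) enter. For a tuple as in Claim 1 with $m_0\ge M(l)$, by (C2), $\|\cdot\|_2\le\|\cdot\|$ and (1),
$$l(\|y_\emptyset\|_2^2-\varepsilon)\le\Big\langle\sum_{j\le l}y_{s_j},y_\emptyset\Big\rangle\le\|y_\emptyset\|_2\Big(\Big\|\sum_{j\le l}e_j\Big\|_*+\delta_l\Big).$$
Let $\varepsilon\to0$, divide by $l$ and let $l\to\infty$; by (h2), $y_\emptyset=0$. Applying (1) to a single coefficient $1$, $\rho_\emptyset-\varepsilon\le\rho(s_j)\le\|y_{s_j}\|\le1+\delta_l$; let $\varepsilon\to0$ and $l\to\infty$. $\square$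

### 8.2. Near-equality in Cauchy–Schwarz: the vectors are almost unit vectors

**Claim 3.** *For every $N\in[M]^\infty$, every $m_0$ and all sufficiently large $k\in K$ there are $(s_j)_{j\le n_k}\in\mathrm{Plm}_{n_k}(\mathcal F\upharpoonright N)$ with all elements $\ge m_0$, an admissible $A$ of type $k$, and $i<j$ such that $\varphi(s_i),\varphi(s_j)$ are defined, distinct, and belong to $A$.*

*Proof.* Let $k\in K$, $k\ge2$, $l=n_k$ (so $l\ge256$), and take the tuple of Claim 1 with $\varepsilon=l^{-5}$ and $m_0$ enlarged to be $\ge M(l)$. How large $k$ has to be will depend only on $C$, $(\delta_n)$ and, at the end, on the number $H_\emptyset$ attached to $N$ and $U$, never on the tuple.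

**Disjointification.** The first step replaces the almost orthogonal $y_{s_j}$ by disjointly supported vectors. Let $x=\sum_{j\le l}y_{s_j}$; by (h3) and (1), $\|x\|\ge C(1-\kappa_0)\sqrt l-\delta_l$. Partition $\Lambda$ into $B_1,\dots,B_l$, where $\lambda\in B_j$ if $j$ is the least index maximizing $|y_{s_j}(\lambda)|$. Put $z_j=y_{s_j}1_{B_j}$ and $z=\sum_jz_j$. If $\lambda\notin B_j$, some $i\ne j$ has $|y_{s_i}(\lambda)|\ge|y_{s_j}(\lambda)|$, so $|y_{s_j}(\lambda)|^2\le\sum_{i\ne j}|y_{s_i}(\lambda)||y_{s_j}(\lambda)|$. Summing over such $\lambda$ and using (C1) with $y_\emptyset=0$, we get $\|y_{s_j}-z_j\|_2^2\le l\cdot l^{-5}$, i.e. $\|y_{s_j}-z_j\|_2\le l^{-2}$. Hence $\|x-z\|\le2\|x-z\|_2\le2/l$ and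
$$\|z\|\ge C(1-\kappa_0)\sqrt l-\delta_l-2/l.$$
By (C2) and Claim 2, $\|z_j\|_2\le\rho(s_j)\le1+l^{-5}$, so by disjointness $\|z\|_2\le\sqrt l(1+l^{-5})$.

**A test set.** The second step finds $A$, for the moment of an unknown type $k'$. For $k$ large, $C\kappa_0\sqrt l>\delta_l+2/l$, so $\|z\|>C(1-2\kappa_0)\sqrt l$; and by (6), for $k$ large, $C(1-2\kappa_0)\sqrt l>\sqrt l(1+l^{-5})\ge\|z\|_2$. So the norm of $z$ is not its 2-norm, and there are $k'$ and $A$ admissible of type $k'$ with
$$\theta_{k'}\sum_{\lambda\in A}|z(\lambda)|\ge C(1-2\kappa_0)\sqrt l.\tag{7}$$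

**Flatness.** The third step shows that most $z_j$ are flat on $A$. Let $m=n_{k'}$, $h=\sqrt{l/m}$, $A_j=A\cap B_j$, $Q_j=\sum_{A_j}|z_j|$, $g_j=h\,\mathrm{sgn}(z_j)1_{A_j}$ with $\mathrm{sgn}(0):=1$. Since $\theta_{k'}=C/\sqrt m$, (7) says $\sum_jQ_j\ge(1-2\kappa_0)\sqrt{ml}$; and $\sum_j|A_j|=|A|\le m$. As $h\sqrt{ml}=l=h^2m$,
$$\sum_j\|z_j-g_j\|_2^2=\sum_j\|z_j\|_2^2-2h\sum_jQ_j+h^2\sum_j|A_j|\le l(1+3l^{-5})-2l(1-2\kappa_0)+l\le5\kappa_0l$$
for $k$ large. So at most $5\cdot10^4\kappa_0l\le l/20$ indices have $\|z_j-g_j\|_2>\frac1{100}$. Call the other indices *fine*. There are at least $l/2\ge2$ of them, and for fine $j$, $\|y_{s_j}-g_j\|_2\le\frac1{100}+l^{-2}\le\frac1{50}$.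

**Norms.** The fourth step locates the norms. By (7) and (5), $C(1-2\kappa_0)\sqrt l\le C\|z\|_2$, so $\sum_j\|z_j\|_2^2\ge(1-2\kappa_0)^2l$ and some $\rho(s_j)\ge\|z_j\|_2\ge1-2\kappa_0$. By (C2), all $\rho(s_i)\ge1-2\kappa_0-2l^{-5}\ge0.99$. In particular all $H(s_i)>0$. For fine $j$, since also $\rho(s_j)\le1+l^{-5}$, we get $0.97\le\|g_j\|_2\le1.03$.

**Heights.** The fifth step shows $H(s_j)\in[h/2,2h]$ for fine $j$. Write $y=y_{s_j}$, $g=g_j$, so $|g|\in\{0,h\}$. Where $|y|\ge2h$ we have $|y-g|\ge|y|-h\ge|y|/2$, so $\sum_{|y|\ge2h}|y|^2\le4\cdot50^{-2}<\frac12$ and $H(s_j)\le2h$. Let $S=\{|y|\ge h/2\}$. On $A_j\setminus S$ we have $|y-g|\ge h/2=|g|/2$, so $\|g1_{S^c}\|_2\le0.04$ and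
$$\|y1_S\|_2\ge\|g1_S\|_2-0.02\ge0.97-0.04-0.02=0.91 .$$
Hence $\sum_S|y|^2\ge\frac12$ and $H(s_j)\ge h/2$.

**$H_\emptyset>0$.** Two fine indices $i\ne j$ have $H(s_i)/H(s_j)\in[\frac14,4]$. If $H_\emptyset$ were $0$ this would contradict (C3).

**$k'=k$.** This is where lacunarity enters. We have $h=2^{k^2-k'^2}$. If $k'<k$, then $h\ge2^{2k-1}\ge8$, but for fine $j$, $h\le2H(s_j)\le2\rho(s_j)<3$. If $k'>k$, then $h\le2^{-2k-1}$, while for fine $j$, by (C3), $h\ge H(s_j)/2\ge H_\emptyset/4$; this is impossible for $k$ large.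

**Conclusion.** So $h=1$ and $\sqrt{|A_j|}=\|g_j\|_2\in[0.97,1.03]$, hence $|A_j|=1$ for fine $j$, say $A_j=\{\lambda_j\}$, and $y_{s_j}$ is within $\frac1{50}$ of plus or minus the unit vector at $\lambda_j$. So $|y_{s_j}(\lambda_j)|\ge0.98$, all other coordinates of $y_{s_j}$ are at most $0.02$ in modulus, and $\varphi(s_j)=\lambda_j\in A$, where $A$ is of type $k'=k$. Distinct fine $j$ give distinct $\lambda_j$ because the $B_j$ are disjoint. $\square$

### 8.3. Coloring plegma pairs: $\psi$ preserves plegma

Claim 3 gives good pairs only here and there; Ramsey makes them universal. When $\varphi(s)$ is defined write $\varphi(s)=(\nu(s),\psi(s))$. Color $(s_1,s_2)\in\mathrm{Plm}_2(\mathcal F\upharpoonright M)$ by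

- 1 if $\varphi(s_1),\varphi(s_2)$ are defined, $\nu(s_1),\nu(s_2)\sqsubset R'$ for some $R'\in HS$, and $(\psi(s_1),\psi(s_2))$ is plegma;
- 2 if the same holds with $(\psi(s_2),\psi(s_1))$ plegma instead;
- 0 otherwise.

Colors 1 and 2 exclude each other, by comparing first elements. By Lemma 1(d) take $L\in[M]^\infty$ such that $\mathrm{Plm}_2(\mathcal F\upharpoonright L)$ is monochromatic.

*Color 0 is excluded.* Claim 3 with $N=L$ gives a plegma pair $(s_i,s_j)$ in $\mathcal F\upharpoonright L$ with $\varphi(s_i)\ne\varphi(s_j)$ in one admissible set. The witness gives a common $R'$, and the second coordinates of two distinct elements of an admissible set form a plegma pair in one of the two orders.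

*Color 2 is excluded.* Put $E_i=\{L(i+2j):j\ge1\}$ for $i\ge0$. Since $i+2j<i+1+2j<i+2(j+1)$, we have $E_i\to E_{i+1}$, so $(\mathcal F(E_i),\mathcal F(E_{i+1}))$ is plegma for every $i$. With color 2 the positive integers $\psi(\mathcal F(E_i))(1)$ would strictly decrease in $i$ forever.

So *every plegma pair $(s_1,s_2)$ of $\mathcal F\upharpoonright L$ has color 1*. For such a pair, $\psi(s_1),\psi(s_2)\in F_{R'}$ by the definition of $\Lambda$, and $|\nu(s_i)|=\max\psi(s_i)$. So Lemma 2(a) and (4) give
$$|\psi(s_1)|\le|\psi(s_2)|,\qquad|\nu(s_1)|=\max\psi(s_1)<\max\psi(s_2)=|\nu(s_2)|,\qquad\nu(s_1)\sqsubseteq\nu(s_2).\tag{8}$$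

### 8.4. The labels identify $R$: $\psi$ takes values in $F_R$

So far the witnesses $R'$ vary with the pair. This step shows that on $L'=\{L(3n):n\in\mathbb N\}$ they may be replaced by $R$, and it is the place where the types $k$ are used. Let $s\in\mathcal F\upharpoonright L'$. If $D\subseteq L'$ is infinite with $s\sqsubseteq D$, then $D=D^{0,0}\to D^{1,1}$ by (3), so $s$ occurs in a plegma pair of $\mathcal F\upharpoonright L$ and $\varphi(s)$ is defined. Apply Claim 3 with $N=L'$, with $m_0>\max s$ and with $k\in K\subseteq D_R$ so large that $|\nu_k|\ge|\nu(s)|$. It gives $s'\in\mathcal F\upharpoonright L'$ with $\min s'>\max s$ such that $\varphi(s')$ is defined and lies in an admissible set of type $k$. So there is $R_1\in HS$ with $\nu(s')\sqsubset R_1$ and $\nu_k\sqsubset R_1$. By (P), (8) and transitivity, $\nu(s)\sqsubseteq\nu(s')\sqsubset R_1$, so $\nu(s)\sqsubset R_1$. Now $\nu(s)$ and $\nu_k$ are both $\sqsubset R_1$ and $|\nu(s)|\le|\nu_k|$, so $\nu(s)\sqsubseteq\nu_k$. Finally $\nu_k\sqsubset R$ because $k\in D_R$. Hence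
$$\nu(s)\sqsubset R\quad\text{and}\quad\psi(s)\in F_R\qquad\text{for every }s\in\mathcal F\upharpoonright L'.\tag{9}$$

### 8.5. Embedding $R$ into $(\widehat{\mathcal F})'$

**Members of $\mathcal F\upharpoonright L'$ have left $R$.** Let $s=L'(s^\circ)\in\mathcal F\upharpoonright L'$. By Section 8.3, $\psi$ satisfies the hypotheses of Lemma 4, so $|\psi(s)|\le|s^\circ|$ and $\psi(s)(i)\ge s^\circ(i)$ for $i\le|\psi(s)|$. By (9), $\psi(s)\notin R$. So $(\star)$ gives $s^\circ\notin R$.

**Hence $L'(r)\in(\widehat{\mathcal F})'$ for $r\in R$.** Choose an infinite $D_1\subseteq L'$ with $L'(r)\sqsubseteq D_1$ and let $s=\mathcal F(D_1)$. If $s\sqsubseteq L'(r)$, then $s^\circ\subseteq r$, so $s^\circ\in R$, a contradiction. So $L'(r)$ is a proper initial segment of $s$; it is in $\widehat{\mathcal F}$, and not in $\mathcal F$ by thinness. By Lemma 1(a), $L'(r)\cup\{m\}\in\widehat{\mathcal F}$ for all large $m$, so $L'(r)$ is a limit point.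

**$R$ is compact.** Otherwise, by F1, there is an infinite $D_0$ all of whose finite subsets are in $R$. Then all finite subsets of $L'(D_0)$ are in $\widehat{\mathcal F}$, contradicting compactness of $\widehat{\mathcal F}$.

**Comparison of derivatives.** The map $r\mapsto L'(r)$ is injective and continuous and maps $R$ into $(\widehat{\mathcal F})'$. So it sends limit points to limit points: if $r_n\to r$ with $r_n\ne r$, then $L'(r_n)\to L'(r)$ with $L'(r_n)\ne L'(r)$. By induction on $\alpha$ (limit stages are intersections) and F3(a),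
$$r\in R^{(\alpha)}\ \Longrightarrow\ L'(r)\in\big((\widehat{\mathcal F})'\big)^{(\alpha)}=\widehat{\mathcal F}^{(1+\alpha)}.$$
If $R^{(\alpha)}=\{\emptyset\}$, then $\emptyset\in\widehat{\mathcal F}^{(1+\alpha)}$. Since $\widehat{\mathcal F}^{(o(\mathcal F)+1)}=\emptyset$, we get $o(\mathcal F)\ge1+\alpha$. This proves Proposition 6. $\square$

## 9. Strict inclusion at every pair of countable ordinals

**Proof of Theorem A.** Let $1\le\zeta<\xi<\omega_1$. By Lemma 3 choose a compact $R\in HS$ and $\alpha$ with $R^{(\alpha)}=\{\emptyset\}$ and $o(F_R)=1+\alpha=\xi$. By Proposition 5, $e^R\in\mathcal{SM}_\xi(X)$. Let $\mathcal F$ be regular thin with $o(\mathcal F)\ge1$ such that some $\mathcal F$-sequence in $X$ generates a sequence isometrically equivalent to $e^R$. That sequence satisfies (h1)–(h3), so Proposition 6 gives $o(\mathcal F)\ge1+\alpha=\xi>\zeta$. Hence $e^R\notin\mathcal{SM}_\zeta(X)$. With the known inclusion $\mathcal{SM}_\zeta(X)\subseteq\mathcal{SM}_\xi(X)$ this gives $\mathcal{SM}_\zeta(X)\subsetneq\mathcal{SM}_\xi(X)$. $\blacksquare$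

In particular no countable $\xi$ satisfies $\mathcal{SM}_\zeta(X)=\mathcal{SM}_\xi(X)$ for all countable $\zeta>\xi$. The question of Section 2 has a negative answer, even for a space $(1+\varepsilon)$-isomorphic to $\ell_2$ (take $C=1+\varepsilon$).

## 10. Almost isometric separation, the usual norm, and non-analyticity

**Proof of Theorem B(1).** The point is that (h1)–(h3) have room to spare. Let $R$ be as in Section 9 for $\xi$, $(e_n)=e^R$, and $\kappa_0$ as in Section 8. Suppose $b\|a\|_R\le\|\sum a_je_j'\|\le b(1+\kappa_0)\|a\|_R$ with $(e_j')$ generated by $(y_s)_{s\in\mathcal F\upharpoonright M}$, $\mathcal F$ regular thin, $o(\mathcal F)\ge1$. Put $y_s''=y_s/(b(1+\kappa_0))$ and $e_j''=e_j'/(b(1+\kappa_0))$. Then $(y_s'')$ generates $(e_j'')$, and $\|e_j''\|\le1$, $\|\sum_{j\le l}e_j''\|\le C\sqrt l$, and $\|\sum_{j\le n_k}e_j''\|\ge C\sqrt{n_k}/(1+\kappa_0)\ge C(1-\kappa_0)\sqrt{n_k}$ for $k\in D_R$. Proposition 6 gives $o(\mathcal F)\ge\xi$. $\blacksquare$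

**Proof of Theorem B(2).** We complete the computation of Section 3. Let $(y_s)_{s\in\mathcal F\upharpoonright M}$ in $\ell_2$ with its usual norm generate $(e_n)$, with $o(\mathcal F)\ge1$ and $M$ good. By (1) with $l=1$, $(y_s)$ is bounded. The construction before Claim 1 and its proof use only boundedness of $(y_s)$, $\rho$ and $H$ in an $\ell_2$-space, and $H\le\rho$; so Claim 1 applies with $N=M$. It yields plegma tuples with $s_1(1)$ arbitrarily large, with $\langle y_{s_i},y_{s_j}\rangle$ arbitrarily close to $\|y_\emptyset\|^2$ for $i\ne j$ and $\|y_{s_j}\|$ arbitrarily close to $\rho_\emptyset$. Given $a\in[-1,1]^l$, apply this to tuples of length $l'\ge l$ with $s_1(1)\ge M(l')$ and coefficients $(a,0,\dots,0)$, let $\varepsilon\to0$ and then $l'\to\infty$: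
$$\Big\|\sum a_je_j\Big\|_*^2=\|y_\emptyset\|^2\Big(\sum a_j\Big)^2+(\rho_\emptyset^2-\|y_\emptyset\|^2)\sum a_j^2.$$
Moreover $\rho_\emptyset\ge\|y_\emptyset\|$, since $\rho_t\ge\|y_t\|$ for all $t\in\mathcal T$ by recursion and weak lower semicontinuity of the norm. The same seminorm is generated by the ordinary sequence $x_n=v+\beta u_n$ with $(u_n)$ orthonormal, $v\perp u_n$ for all $n$, $\|v\|=\|y_\emptyset\|$ and $\beta^2=\rho_\emptyset^2-\|y_\emptyset\|^2$, because $\|\sum a_jx_{n_j}\|^2=\|v\|^2(\sum a_j)^2+\beta^2\sum a_j^2$ for $n_1<\dots<n_l$. So $\mathcal{SM}_\xi(\ell_2)\subseteq\mathcal{SM}_1(\ell_2)$, and the reverse inclusion is known. For $C=1$ the norm in Theorem A would be the usual one, so $C>1$ cannot be replaced by $C=1$. $\blacksquare$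

**Proof of Theorem B(3).** Identify a sequence with its seminorm restricted to $c_{00}(\mathbb Q)$, which determines the seminorm. The strategy is to reduce the set of well-founded trees to the union.

**Derivatives of hereditary spreading compact families.** We first need ranks. *If $K$ is hereditary, spreading and compact, then $t\in K'$ if and only if $t\cup\{m\}\in K$ for some $m>\max t$.* If $w_n\to t$ with $w_n\ne t$ in $K$, some $w_n$ properly extends $t$ by F2, and heredity gives such an $m$. Conversely spreading gives $t\cup\{m'\}\in K$ for all $m'\ge m$, and $t\in K$ by heredity. *Hence $K'$ is again hereditary, spreading and compact.* For a subset $t'\subseteq t$, $t'\cup\{m\}\subseteq t\cup\{m\}$; for a spread $t'$ of $t$, $t'\cup\{m'\}$ is a spread of $t\cup\{m\}$ for $m'$ large. These properties pass to intersections, so all derivatives have them, and each nonempty derivative contains $\emptyset$.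

**Ranks exist.** Let $R\in HS$ be compact. As $R$ is countable and compact, every nonempty closed subset has an isolated point (Baire), so the derivatives decrease strictly until they are empty, and this happens at a countable stage. The first stage $\gamma$ with $R^{(\gamma)}=\emptyset$ is not $0$, and not a limit by compactness. So $\gamma=\alpha+1$, and $R^{(\alpha)}$ is nonempty, compact and without limit points, hence finite. Being finite, hereditary and spreading it equals $\{\emptyset\}$, since a member $\{n\}$ would bring all $\{n'\}$, $n'\ge n$. So $R^{(\alpha)}=\{\emptyset\}$ with $\alpha<\omega_1$. The same argument applied to $\widehat{\mathcal F}$ shows that $o(\mathcal F)$ exists for every nonempty $\mathcal F$ that is regular thin, as promised in Section 1.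

**The map $R\mapsto e^R$.** $HS$ is closed in $2^{[\mathbb N]^{<\infty}}$, and $R\mapsto\|\cdot\|_R$ is Borel, since each set $\{R:k\in D_R\}$ is clopen in $HS$. We have
$$e^R\in\bigcup_{1\le\xi<\omega_1}\mathcal{SM}_\xi(X)\iff R\text{ is compact}.$$
If $R$ is compact, then $R^{(\alpha)}=\{\emptyset\}$ for some $\alpha<\omega_1$, $F_R$ is regular thin with $o(F_R)=1+\alpha$ by Lemma 2(b), and Proposition 5 applies. The converse is Proposition 6. So if the union were analytic, $\{R\in HS:R\text{ compact}\}$ would be analytic, as a Borel preimage.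

**Trees.** For a nonempty tree $T$ of finite sequences on $\mathbb N$ put
$$R_T=\{t:\ \exists v\in T,\ |v|=|t|,\ v(i)\le t(i)\ \text{for all } i\le|t|\}.$$
This contains $\emptyset$ and is spreading. It is hereditary, because $t'\subseteq t$ implies $t'(i)\ge t(i)$ for $i\le|t'|$ and $T$ is closed under initial segments. The map $T\mapsto R_T$ is continuous, since for fixed $t$ only finitely many $v$ matter.

Let $T$ be well founded. If $R_T$ were not compact, then by F1 all initial segments of some infinite $D$ would be in $R_T$; the finitely branching tree $\{v\in T:v(i)\le D(i)\ \forall i\le|v|\}$ would be infinite, and König's lemma would give an infinite branch of $T$, a contradiction. So $R_T$ is compact. If $T$ has an infinite branch $b$, any infinite $D$ with $D(i)\ge b(i)$ for all $i$ has all its initial segments, hence all its finite subsets, in $R_T$, so $R_T$ is not compact.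

Thus the set of well-founded trees is the preimage of $\{R\in HS:R\text{ compact}\}$ under a continuous map, and it would be analytic. This is false: it is $\Pi^1_1$-complete (e.g. Kechris, *Classical Descriptive Set Theory*, 32.B). $\blacksquare$
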